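# Short free resolutions over the Cox ring of a toric variety

## 1. Cox rings, associated sheaves, torsion, virtual resolutions

Throughout, $k$ is an algebraically closed field and $[n]=\{1,\dots,n\}$. Modules over graded rings are graded, homomorphisms have degree $0$, and "f.g." means finitely generated. For a module $M$ and a degree $a$, $M(a)$ is the shift with $M(a)_b=M_{a+b}$. We write $\operatorname{pdim}$ for projective dimension, with the convention $\operatorname{pdim}0=-\infty$.

**Definition 1.1 (Cox ring, irrelevant ideal).** Let $X$ be a projective toric variety with fan $\Sigma$, character lattice $K$, and primitive ray generators $u_\rho$, $\rho\in\Sigma(1)$; put $n=|\Sigma(1)|$. There is an exact sequence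
$$0\to K\to\mathbb Z^{n}\to\operatorname{Cl}(X)\to0,\qquad \kappa\mapsto(\langle\kappa,u_\rho\rangle)_\rho,\quad \varepsilon_\rho\mapsto\beta_\rho:=[D_\rho].$$
The *Cox ring* is $S=k[x_\rho:\rho\in\Sigma(1)]$, graded by $\operatorname{Cl}(X)$ with $\deg x_\rho=\beta_\rho$. We identify a cone with its set of rays and put $x^{\hat\sigma}=\prod_{\rho\notin\sigma}x_\rho$. The *irrelevant ideal* is $B=(x^{\hat\sigma}:\sigma\in\Sigma)$; the maximal cones suffice as generators. It is a squarefree monomial ideal, hence radical. $X$ is *simplicial* if the rays of each cone are linearly independent.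

**Example 1.2.**
(a) For $\mathbb P^m$: $S=k[x_0,\dots,x_m]$ with all degrees $1\in\mathbb Z$, and $B=(x_0,\dots,x_m)$.
(b) For $\mathbb P^1\times\mathbb P^1$: $S=k[x_0,x_1,y_0,y_1]$ with $\deg x_i=(1,0)$, $\deg y_i=(0,1)$, and $B=(x_0,x_1)\cap(y_0,y_1)$.
(c) Let $\mathbb F_1$ be the surface with rays $u_1=(1,0)$, $u_2=(0,1)$, $u_3=(-1,1)$, $u_4=(0,-1)$ and maximal cones $\{1,2\},\{2,3\},\{3,4\},\{4,1\}$. The relations $u_1-u_2+u_3=0$ and $u_2+u_4=0$ give $\operatorname{Cl}=\mathbb Z^2$ with
$$\beta_1=\beta_3=(1,0),\qquad \beta_2=(-1,1),\qquad \beta_4=(0,1),$$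
and $B=(x_1,x_3)\cap(x_2,x_4)$. Since $u_1+u_3=u_2$, the curve $D_2\cong\mathbb P^1$ has self-intersection $-1$.

**Definition 1.3 (associated sheaf).** For $\sigma\in\Sigma$ let $U_\sigma\subseteq X$ be the corresponding affine open set, so $\mathcal O(U_\sigma)=(S_{x^{\hat\sigma}})_0=k[\sigma^\vee\cap K]$. For an $S$-module $M$, the sheaf $\widetilde M$ has $\widetilde M(U_\sigma)=(M_{x^{\hat\sigma}})_0$. The functor $M\mapsto\widetilde M$ is exact, because localization and taking degree-$0$ parts are exact.

**Example 1.4.** On $\mathbb P^1\times\mathbb P^1$ let $I_1=(x_1,y_1)$. Inverting $x_0y_0$ in $S/I_1=k[x_0,y_0]$ and taking degree $0$ gives $k$; inverting any monomial containing $x_1$ or $y_1$ gives $0$. So $\widetilde{S/I_1}$ is the structure sheaf of the point $([1:0],[1:0])$.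

**Definition 1.5 (torsion, $\mathfrak a$-isomorphism).** Let $\mathfrak a$ be an ideal of a noetherian ring. A module is *$\mathfrak a$-torsion* if each of its elements is killed by a power of $\mathfrak a$. A homomorphism is an *$\mathfrak a$-isomorphism* if its kernel and cokernel are $\mathfrak a$-torsion.

Submodules, quotients and extensions of torsion modules are torsion, and ideals with the same radical have the same torsion modules. Composites of $\mathfrak a$-isomorphisms are $\mathfrak a$-isomorphisms: $\ker(gf)$ is an extension of a submodule of $\ker g$ by $\ker f$, and $\operatorname{coker}(gf)$ is an extension of $\operatorname{coker}g$ by a quotient of $\operatorname{coker}f$. A $B$-torsion module $Q'$ has $\widetilde{Q'}=0$, since each $x^{\hat\sigma}$ lies in $B$ and so $Q'_{x^{\hat\sigma}}=0$. By exactness, a $B$-isomorphism $M'\to M$ induces $\widetilde{M'}\cong\widetilde M$.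

**Example 1.6.** On $\mathbb P^1\times\mathbb P^1$ the infinite-dimensional module $S/(x_0,x_1)$ is $B$-torsion, because $B\subseteq(x_0,x_1)$.

**Definition 1.7 (virtual resolution).** A *virtual resolution* of a f.g. $\operatorname{Cl}(X)$-graded $S$-module $M$ is a free complex $F_\bullet$ of $S$-modules with a quasi-isomorphism $\widetilde{F_\bullet}\xrightarrow{\simeq}\widetilde M$ of complexes of $\mathcal O_X$-modules.

**Example 1.8 (two points).** On $\mathbb P^1\times\mathbb P^1$ let $I_1=(x_1,y_1)$, $I_2=(x_0,y_0)$, $I=I_1\cap I_2$ and $M=S/I$. Since $I_1+I_2=\mathfrak m:=(x_0,x_1,y_0,y_1)$, there is an exact sequence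
$$0\to M\to S/I_1\oplus S/I_2\to k\to0 \tag{1.1}$$
with $k$ in degree $(0,0)$. The middle term has depth $2$, so $M$ has depth $1$, and $\operatorname{pdim}M=4-1=3$ by Auslander–Buchsbaum.

Now let $M'\subseteq M$ be the part of $x$-degree $\ge1$. By (1.1) it equals the part of $x$-degree $\ge1$ of $S/I_1\oplus S/I_2=k[x_0,y_0]\oplus k[x_1,y_1]$, which is $x_0k[x_0,y_0]\oplus x_1k[x_1,y_1]\cong(S/I_1\oplus S/I_2)(-1,0)$. So $\operatorname{pdim}M'=2$. The quotient $M/M'$ is killed by $(x_0,x_1)\supseteq B$, so $M'\to M$ is a $B$-isomorphism. The minimal free resolution of $M'$ is a virtual resolution of $M$ of length $2$, shorter than any free resolution of $M$.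

## 2. Modules of projective dimension at most $\dim X$ with a given sheaf

The virtual syzygy theorem, conjectured by Berkesch–Erman–Smith and proved by Hanlon–Hicks–Lazarev, says: on a simplicial projective toric variety $X$, every f.g. $\operatorname{Cl}(X)$-graded $S$-module has a virtual resolution of length at most $\dim X$. In several special cases a slightly stronger statement was proven, in which the short complex is the resolution of an honest module. Brown and Erman, in "A short proof of the Hanlon-Hicks-Lazarev Theorem" (arXiv:2303.14319, 2023), are the source of the following problem.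

> Given a simplicial projective toric variety $X$ and a f.g. $\operatorname{Cl}(X)$-graded $S$-module $M$, is there always a f.g. $\operatorname{Cl}(X)$-graded $S$-module $M'$ with $\widetilde{M}=\widetilde{M'}$ and $\operatorname{pdim}(M')\le\dim X$?

Example 1.8 is an instance: $M$ itself is too long, but a submodule with the same sheaf is short enough. The answer is yes in general.

**Theorem A.** Let $X$ be a simplicial projective toric variety over $k$ with Cox ring $S$ and irrelevant ideal $B$. For every f.g. $\operatorname{Cl}(X)$-graded $M$ there are a f.g. graded $M'$ with $\operatorname{pdim}M'\le\dim X$ and a graded map $M'\to M$ with $B$-torsion kernel and cokernel. In particular $\widetilde{M'}\cong\widetilde M$.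

The minimal free resolution of $M'$ is then a virtual resolution of $M$ of length $\le\dim X$. We prove Theorem A by proving a statement that mentions only a graded polynomial ring.

**Definition 2.1 (the graded setting).** Let $A$ be a f.g. abelian group and $S=k[x_1,\dots,x_n]$ an $A$-graded polynomial ring with $\deg x_i=\beta_i$. Assume the grading is *positive*: there is $\lambda_0\in\operatorname{Hom}(A,\mathbb Z)$ with $\lambda_0(\beta_i)>0$ for all $i$. For $\sigma\subseteq[n]$ put
$$S_\sigma=S/(x_i:i\in\sigma)=k[x_i:i\notin\sigma],\qquad A_\sigma=\langle\beta_i:i\notin\sigma\rangle\subseteq A .$$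
For $\alpha\in A$ let $B_\alpha$ be the radical of the ideal generated by all $S_{t\alpha}$, $t\ge1$; assume $B_\alpha\neq0$. Call $\sigma$ *relevant* if $B_\alpha\not\subseteq(x_i:i\in\sigma)$, and put
$$d(\alpha)=\max\{\,n-\operatorname{rank}A_\sigma:\sigma\text{ relevant}\,\}.$$

**Example 2.2.** Take the ring of $\mathbb P^1\times\mathbb P^1$. For $\alpha=(1,1)$ we get $B_\alpha=B$. A set $\sigma$ is relevant iff it contains neither $\{x_0,x_1\}$ nor $\{y_0,y_1\}$. Then a variable of each kind survives, so $\operatorname{rank}A_\sigma=2$ and $d(\alpha)=4-2=2$. For $\alpha=(1,0)$ we get $B_\alpha=(x_0,x_1)$. Now $\sigma=\{x_0,y_0,y_1\}$ is relevant with $A_\sigma=\mathbb Z(1,0)$. Ranks of relevant $A_\sigma$ are always at least $1$, so $d(\alpha)=3$.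

**Theorem B.** In the setting of Definition 2.1, for every f.g. graded $S$-module $N$ there are a f.g. graded $M'$ with $\operatorname{pdim}_SM'\le d(\alpha)$ and a map $M'\to N$ with $B_\alpha$-torsion kernel and cokernel.

**Theorem C.**
1. In Theorem B, $d(\alpha)$ cannot be lowered.
2. In Theorem A, $\dim X$ cannot be lowered for any $X$, even if one only asks $\widetilde{M'}\cong\widetilde M$.
3. For an arbitrary projective toric variety $X$ with fan $\Sigma$, the optimal bound for models $M'\to M$ up to $B$-torsion is $\dim X+\max_{\sigma\in\Sigma}(|\sigma(1)|-\dim\sigma)$. This equals $\dim X$ iff $X$ is simplicial.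

## 3. Projective space by truncation

Let $X=\mathbb P^m$ and $\mathfrak m=B=(x_0,\dots,x_m)$. The $\mathfrak m$-torsion submodule of a f.g. module $M$ has finite length, so it vanishes in degrees $\ge d$ for some $d$. Then $M'=M_{\ge d}$ has no $\mathfrak m$-torsion. Hence $M'=0$ or $\operatorname{depth}M'\ge1$, and Auslander–Buchsbaum gives $\operatorname{pdim}M'\le(m+1)-1=m$. The quotient $M/M'$ is torsion. So $M'\subseteq M$ is the module we want.

Here one unit of depth was enough, because $\operatorname{Cl}(\mathbb P^m)$ has rank $1$. In general $n-\dim X=\operatorname{rank}\operatorname{Cl}(X)$ units of depth are needed, and absence of $B$-torsion does not supply them. In Example 1.8 the module $M=S/I$ embeds in $S/I_1\oplus S/I_2$, whose associated primes $I_1$ and $I_2$ do not contain $B$. So $M$ has no $B$-torsion, yet $\operatorname{pdim}M=3>2$.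

## 4. Higher cohomology along a negative curve

**A sensible first approach.** The groups $\operatorname{Tor}^S_i(M',k)$ are the homology of the Koszul complex of $M'$ on the variables. If $M'$ is a module of sections $\bigoplus_bH^0(X,W\otimes\mathcal O_X(b))$, this Koszul complex consists of the global sections of a Koszul complex of sheaves. Exactness of sheaves passes to global sections when the sheaves have no higher cohomology. So one would take $W=\widetilde M\otimes\mathcal O(jH)$ with $H$ ample and $j$ large, and sum over effective classes $b$.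

**Where it stops.** The set of degrees $b$ must be closed under adding every $\beta_i$, including the non-nef ones. So one needs a single $j$ with $H^i(X,\widetilde M\otimes\mathcal O(jH+b))=0$ for all $i>0$ and all effective $b$. Already for $M=S$ on $X=\mathbb F_1$ there is no such $j$. Put $h=H\cdot D_2>0$ and consider
$$0\to\mathcal O(jH+(t-1)D_2)\to\mathcal O(jH+tD_2)\to\mathcal O_{D_2}(jH+tD_2)\to0 .$$
The right-hand sheaf is $\mathcal O_{\mathbb P^1}(jh-t)$, which has $H^1\ne0$ for $t\ge jh+2$. For $t\ge 1$ and $j\ge 0$, $H^2(\mathcal O(jH+(t-1)D_2))$ is dual to $H^0(\mathcal O(K_X-jH-(t-1)D_2))$. This is $0$: some positive multiple of $jH+(t-1)D_2$ is linearly equivalent to an effective divisor, $-K_X$ is effective and nonzero, and a sum of effective divisors, not all zero, is not linearly equivalent to $0$. Hence $H^1(X,\mathcal O(jH+tD_2))\neq0$ for all $t\ge jh+2$, whatever $j$ is.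

**What gets past it.** All sections of $\mathcal O(tD_2)$ are multiples of the one monomial $x_2^t$, so as far as the ring $S$ can see, $\mathcal O(tD_2)$ might as well be the trivial bundle generated by $x_2^t$. We replace $\mathcal O(b)$ by a line bundle $L_b$ cut out by the polytope $P_b$ of real exponent vectors of degree $b$. For $b=t\beta_2$ on $\mathbb F_1$ this polytope is a point: $p\ge0$, $p_1-p_2+p_3=-t$ and $p_2+p_4=t$ force $p_2\ge t\ge p_2$, so $p=t\varepsilon_2$; thus $L_b\cong\mathcal O$.

To make all the $L_b$ line bundles at once we pass to a smooth toric variety $\widetilde X$ whose fan is adapted to all polytopes $P_b$. The sum $E=\bigoplus_bL_b$ is then finitely generated over $\mathcal O_{\widetilde X}\otimes S$, so Serre's theorem over the base $\operatorname{Spec}S$ kills the higher cohomology for all $b$ simultaneously. Moreover, $E$ has projective dimension exactly small enough locally, by Hochster's theorem.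

The price is that $\widetilde X$ sees a module only over the big torus. So this construction handles a module up to torsion for the product of all variables (Proposition 6.3). The rest is an induction over coordinate subspaces, where the difficulty is gluing approximations along extensions (Section 10).

## 5. Theorem B implies Theorem A

Let $X$ be as in Theorem A, $m=\dim X$, $A=\operatorname{Cl}(X)$.

**Step 1 (the grading is positive).** We need $\lambda_0$. The fan is complete, so $-\sum u_\rho$ lies in some cone and is a nonnegative rational combination of the $u_\rho$. Adding $\sum u_\rho$ and clearing denominators gives integers $c_\rho>0$ with $\sum c_\rho u_\rho=0$. The map $v\mapsto\sum c_\rho v_\rho$ on $\mathbb Z^n$ kills the image of $K$, so it descends to $A$; on $\beta_\rho$ it takes the value $c_\rho>0$.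

**Step 2 ($B=B_\alpha$ for an ample class).** We need the irrelevant ideal in the form used by Theorem B. Let $D=\sum a_\rho D_\rho$ be ample Cartier, $\alpha=[D]$, with polytope $\Delta=\{p\in K_{\mathbb R}:\langle p,u_\rho\rangle\ge-a_\rho\ \forall\rho\}$. Then $\Sigma$ is the normal fan of $\Delta$ and the vertices are lattice points. For $t\ge1$ the monomials of degree $t\alpha$ are the $\prod x_\rho^{\langle p,u_\rho\rangle+ta_\rho}$ with $p\in t\Delta\cap K$.

For a maximal cone $\mu$, the vertex $m_\mu$ satisfies $\langle m_\mu,u_\rho\rangle\ge-a_\rho$ with equality iff $\rho\in\mu$. So $S_\alpha$ contains a monomial whose support is exactly the complement of $\mu$, and $x^{\hat\mu}\in B_\alpha$. Hence $B\subseteq B_\alpha$. Conversely, take a monomial of degree $t\alpha$, given by $p\in t\Delta\cap K$. The variables not dividing it are those with $\langle p,u_\rho\rangle=-ta_\rho$. These are the rays of the cone $\sigma\in\Sigma$ of the face containing $p$ in its relative interior. So $x^{\hat\sigma}$ divides the monomial, which lies in $B$. As $B$ is radical, $B_\alpha\subseteq B$.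

**Step 3 ($d(\alpha)=m$).** This is where simpliciality enters. Let $\sigma$ be relevant. The monomial ideal $B$ is not contained in $(x_\rho:\rho\in\sigma)$, so some $x^{\hat\mu}$ involves no $x_\rho$ with $\rho\in\sigma$, i.e. $\sigma\subseteq\mu$. As $X$ is simplicial, the $u_\rho$ with $\rho\in\sigma$ are linearly independent, so $K\to\mathbb Z^\sigma$, $\kappa\mapsto(\langle\kappa,u_\rho\rangle)_{\rho\in\sigma}$, has rank $|\sigma|$. Therefore
$$A/A_\sigma=\mathbb Z^n/(K+\mathbb Z^{[n]\setminus\sigma})=\operatorname{coker}(K\to\mathbb Z^\sigma)$$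
is finite, and $n-\operatorname{rank}A_\sigma=n-\operatorname{rank}A=m$. So $d(\alpha)=m$.

Theorem B for $\alpha$ now gives a $B$-isomorphism $M'\to M$ with $\operatorname{pdim}M'\le m$, and $\widetilde{M'}\cong\widetilde M$ by Section 1. $\square$

## 6. Exponent polytopes and a fan adapted to all of them

**Setting.** $Q=k[x_1,\dots,x_q]$ is positively graded by a f.g. abelian group $C$ that is *generated* by the degrees $\beta_i$ of the $x_i$. Put $r=\operatorname{rank}C$, $m=q-r$, $y=x_1\cdots x_q$. Let $\deg:\mathbb Z^q\to C$ be the surjective degree map and $K$ its kernel, free of rank $m$. Let $\mathsf N=\operatorname{Hom}(K,\mathbb Z)$, and let $\varepsilon_i$ be the standard basis of $\mathbb Z^q$. For $b$ in $C$ or $C_{\mathbb R}$ put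
$$P_b=\{p\in\mathbb R^q_{\ge0}:\deg_{\mathbb R}p=b\},$$
where $b\in C$ is read through its image in $C_{\mathbb R}$. It is compact: $\sum p_i\lambda_0(\beta_i)=\lambda_0(b)$ bounds every coordinate. In particular $P_0=\{0\}$. For $J\subseteq[q]$ such that $(\beta_j)_{j\in J}$ is a basis of $C_{\mathbb R}$, let $p^J:C_{\mathbb R}\to\mathbb R^q$ be the linear map sending $b$ to the unique $p$ supported on $J$ with $\deg_{\mathbb R}p=b$. Every vertex of $P_b$ is some $p^J(b)$: at a vertex the $\beta_i$ with $p_i>0$ are linearly independent, and they extend to a basis taken from the $\beta_i$.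

Let $\gamma\in C$ satisfy $P_\gamma\ne\emptyset$ and

> $(*)$ whenever $p^J(\gamma)\in P_\gamma$, then $p^J(\gamma)\in\mathbb Z^q$ and $\deg p^J(\gamma)=\gamma$ in $C$.

If $P_{\gamma_0}\ne\emptyset$, all sufficiently divisible positive multiples of $\gamma_0$ satisfy $(*)$. Indeed the finitely many $p^J(\gamma_0)$ are rational, so after clearing denominators they are integral for a multiple $\gamma_0'$. Then $\deg p^J(\gamma_0')-\gamma_0'$ is torsion in $C$, and multiplying by the order of the torsion subgroup (and any further positive integer) makes it $0$. Put $\mathfrak b=Q\cdot Q_\gamma$.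

**Example 6.1.** Let $q=2$, $C=\mathbb Z$, $\beta_1=1$, $\beta_2=2$. Then $K=\mathbb Z(2,-1)$, $m=1$, and $P_b$ is the segment from $(b,0)$ to $(0,b/2)$ for $b\ge0$. The degree $\gamma=1$ violates $(*)$ because of $(0,\tfrac12)$; $\gamma=2$ satisfies it.

**Example 6.2.** For the ring of $\mathbb F_1$ and $\gamma=(1,1)$, the conditions are $p_1-p_2+p_3=1$, $p_2+p_4=1$. The vertices are $(1,0,0,1)$, $(0,0,1,1)$, $(2,1,0,0)$, $(0,1,2,0)$. They are $p^J(\gamma)$ for $J=\{1,4\},\{3,4\},\{1,2\},\{2,3\}$; the only other basis $J=\{2,4\}$ gives $p_2=-1$. So $(*)$ holds.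

**Proposition 6.3.** Let $N$ be a f.g. $C$-graded $Q$-module on which $y$ is a nonzerodivisor. There are a graded submodule $N_0\subseteq N$ with $N/N_0$ killed by a power of $y$, an integer $t_1\ge0$, and graded submodules $N_0^{(t)}\subseteq N_0$ ($t\ge t_1$) with
$$\operatorname{pdim}_QN_0^{(t)}\le m,\qquad \mathfrak b^tN_0\subseteq N_0^{(t)}\subseteq\mathfrak b^{t-t_1}N_0 .$$

The proof occupies Sections 6–9. The first task is to find one fan on which every $P_b$, seen from every maximal cone, has a single extreme corner.

**Lemma 6.4.** There is a smooth complete fan $\widetilde\Sigma$ in $\mathsf N_{\mathbb R}$ with projective toric variety $\widetilde X$, such that for every maximal cone $\tau$ and every $b$ with $P_b\neq\emptyset$ there is $J$ (depending on $\tau$ and $b$) with $p^J(b)\in P_b$ and $P_b\subseteq p^J(b)+\tau^\vee$, where $\tau^\vee\subset K_{\mathbb R}$.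

*Proof.* **Step 1 (the fan).** We collect all directions in which one can leave a corner. For $J$ as above and $i\notin J$ put
$$\kappa_{J,i}=\varepsilon_i-p^J(\beta_i)\in K_{\mathbb Q}\setminus0 .$$
For fixed $J$ there are $q-r=m$ of these, and their coordinates outside $J$ form an identity matrix, so they are a basis of $K_{\mathbb Q}$. Hence the hyperplanes $\kappa_{J,i}^\perp\subset\mathsf N_{\mathbb R}$ (all $J$, all $i$) form an essential rational central arrangement. Its fan is the normal fan of the zonotope $\sum[-\kappa_{J,i},\kappa_{J,i}]$, hence projective. By toric resolution (Cox–Little–Schenck, *Toric Varieties*, Thm 11.1.9) it has a smooth refinement $\widetilde\Sigma$ with $\widetilde X$ projective. Each maximal cone $\tau$ lies in a closed chamber, so each $\kappa_{J,i}$ has constant weak sign on $\tau$ and is nonzero on $\operatorname{int}\tau$.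

**Step 2 (a linear program finds $J$).** Fix $\tau$ and $b$ with $P_b\ne\emptyset$. Choose $w\in\operatorname{int}\tau$, lift it to $\hat w\in(\mathbb R^q)^*$, and let
$$D_w=\{\lambda\in C_{\mathbb R}^*:\lambda(\beta_i)\le\hat w_i\ \forall i\}.$$
This polyhedron is nonempty (take a large negative multiple of $\lambda_0$) and contains no line, since the $\beta_i$ span $C_{\mathbb R}$. On it $\lambda(b)$ is bounded above: for any $p\in P_b$, $\lambda(b)=\sum p_i\lambda(\beta_i)\le\sum p_i\hat w_i$. So $\lambda(b)$ attains its maximum at a vertex $\lambda^*$. The $\beta_i$ of the inequalities tight at a vertex span $C_{\mathbb R}$, so the tight set contains some $J$ indexing a basis. The linear functions $\lambda^*$ and $\hat w\circ p^J$ agree on $\beta_j$, $j\in J$, hence everywhere. For $i\notin J$ this gives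
$$\hat w_i-\lambda^*(\beta_i)=\hat w(\varepsilon_i)-\hat w(p^J(\beta_i))=\langle w,\kappa_{J,i}\rangle\ne0, \tag{6.1}$$
so the tight set is exactly $J$.

**Step 3 ($p^J(b)\in P_b$).** We use optimality. If $p^J(b)_j<0$ for some $j\in J$, let $\mu\in C^*_{\mathbb R}$ be $-1$ on $\beta_j$ and $0$ on the other $\beta_{j'}$, $j'\in J$. For small $s>0$, $\lambda^*+s\mu$ is still in $D_w$, since the inequalities outside $J$ are strict at $\lambda^*$. Its value at $b$ is larger by $-s\,p^J(b)_j>0$, a contradiction.

**Step 4 ($P_b\subseteq p^J(b)+\tau^\vee$).** We use feasibility. By (6.1), $\langle w,\kappa_{J,i}\rangle\ge0$, and by constancy of sign $\kappa_{J,i}\in\tau^\vee$ for all $i\notin J$. For $p\in P_b$ we have $b=\sum p_i\beta_i$, so by linearity of $p^J$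
$$p-p^J(b)=\sum_ip_i(\varepsilon_i-p^J(\beta_i))=\sum_{i\notin J}p_i\kappa_{J,i}\in\tau^\vee,$$
the terms with $i\in J$ being $0$. $\square$

For $\tau$ maximal and $P_b\neq\emptyset$ let $p_\tau(b)$ be the point $p^J(b)$ of the lemma. It is unique: two such points lie in each other's translate of $\tau^\vee$, so they differ by an element of $\tau^\vee\cap(-\tau^\vee)=0$. For every face $\tau'\preceq\tau$ we have $\tau^\vee\subseteq\tau'^\vee$, so
$$P_b+\tau'^\vee=p_\tau(b)+\tau'^\vee. \tag{6.2}$$
Also $p_\tau(tb)=t\,p_\tau(b)$ for $t\ge0$, because $P_{tb}=tP_b$ for $t>0$ and $P_0=\{0\}$.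

**Example 6.5.** In Example 6.1 identify $\mathsf N_{\mathbb R}=\mathbb R$ via $\langle1,(2,-1)\rangle=1$. Here $\kappa_{\{2\},1}=\tfrac12(2,-1)$ and $\kappa_{\{1\},2}=-(2,-1)$, so $\widetilde X=\mathbb P^1$. For $\tau=\mathbb R_{\ge0}$ the corner is $p_\tau(b)=(0,b/2)$; for $\tau=\mathbb R_{\le0}$ it is $(b,0)$.

**Example 6.6.** For $\mathbb F_1$, write $\kappa\in K=\mathbb Z^2$ as $(a,c)\mapsto(a,c,c-a,-c)$. Running through the five bases of Example 6.2, the $\kappa_{J,i}$ are $\pm(1,0)$, $\pm(0,1)$, $\pm(1,1)$; for instance $\kappa_{\{1,4\},2}=\varepsilon_2+\varepsilon_1-\varepsilon_4=(1,1)$. The arrangement has the six rays $\pm(1,0),\pm(0,1),\pm(1,-1)$. Consecutive ones form bases of $\mathbb Z^2$, so $\widetilde\Sigma$ can be taken to be this fan, which refines the fan of $\mathbb F_1$.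

## 7. The line bundles $L_b$ and the algebra $E=\bigoplus_bL_b$

Write $\chi^v$, $v\in\mathbb Z^q$, for the Laurent monomials, with $\chi^v=x^v$ if $v\in\mathbb N^q$. Let $k[\mathbb Z^q]_b$ be the span of those with $\deg v=b$. For $\tau\in\widetilde\Sigma$ let $U_\tau=\operatorname{Spec}k[\tau^\vee\cap K]\subseteq\widetilde X$, and let $T=\operatorname{Spec}k[K]$ be the open torus. For $b\in C$ put
$$L_b(U_\tau)=\bigoplus\{k\chi^v:v\in\mathbb Z^q,\ \deg v=b,\ v\in P_b+\tau^\vee\}\subseteq k[\mathbb Z^q]_b ,$$
which is $0$ if $P_b=\emptyset$.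

**Lemma 7.1.** If $P_b\ne\emptyset$, these glue to an invertible sheaf $L_b$ on $\widetilde X$ with $L_b|_T=k[\mathbb Z^q]_b$. Moreover $L_bL_c\subseteq L_{b+c}$, $x^v\in\Gamma(L_{\deg v})$ for $v\in\mathbb N^q$, $L_0=\mathcal O$, $L_{t\gamma}=L_\gamma^t$ for $t\ge0$, and $L_\gamma$ is generated by the global sections $Q_\gamma$.

*Proof.* **Step 1 (a local generator).** Let $\tau$ be maximal with generators $e_1,\dots,e_m$, a basis of $\mathsf N$ by smoothness. Let $p=p_\tau(b)$ and choose $v_0\in\mathbb Z^q$ with $\deg v_0=b$; then $p-v_0\in K_{\mathbb R}$. Let $\tau'$ be the face spanned by the $e_l$ with $l\in F$. By (6.2), $v=v_0+\kappa$ ($\kappa\in K$) lies in $P_b+\tau'^\vee=p+\tau'^\vee$ iff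
$$\langle e_l,\kappa\rangle\ge a_l:=\lceil\langle e_l,p-v_0\rangle\rceil\quad\text{for all }l\in F .$$
Choose $\kappa_0\in K$ with $\langle e_l,\kappa_0\rangle=a_l$ for all $l$, possible because the $e_l$ form a basis, and put $g=v_0+\kappa_0$. Then $L_b(U_{\tau'})=\chi^gk[\tau'^\vee\cap K]$ for all faces $\tau'$ of $\tau$ with the same $g$. So the modules localize correctly and glue to an invertible sheaf. For $\tau'=0$ we get $L_b|_T=k[\mathbb Z^q]_b$.

**Step 2 (products and sections).** The inclusion $P_b+P_c\subseteq P_{b+c}$ gives $L_bL_c\subseteq L_{b+c}$. For $v\in\mathbb N^q$ we have $v\in P_{\deg v}$, so $x^v\in\Gamma(L_{\deg v})$. Since $P_0=\{0\}$, $L_0(U_\tau)=k[\tau^\vee\cap K]$, i.e. $L_0=\mathcal O$.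

**Step 3 (no rounding for $\gamma$).** By $(*)$, $g:=p_\tau(\gamma)$ lies in $\mathbb N^q$ and has degree $\gamma$. In Step 1 for $b=t\gamma$ we may take $v_0=p_\tau(t\gamma)=tg$, so all $a_l=0$ and $\chi^{tg}$ generates $L_{t\gamma}$ on $U_\tau$. Hence $L_{t\gamma}=L_\gamma^t$, and $L_\gamma$ is generated on $U_\tau$ by $x^g\in Q_\gamma$. $\square$

**Example 7.2.** In Example 6.1, $L_b$ ($b\ge0$) has sections $\chi^v$ with $v_1\ge0$ on one chart and $v_2\ge0$ on the other, so $L_b\cong\mathcal O_{\mathbb P^1}(\lfloor b/2\rfloor)$. Thus $L_1\cong\mathcal O$ and $L_2\cong\mathcal O(1)$, and $L_1L_1\subsetneq L_2$: the equality $L_{t\gamma}=L_\gamma^t$ does need $(*)$.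

Let $E=\bigoplus_{b\in C}L_b$. By Lemma 7.1 it is a quasi-coherent sheaf of $C$-graded $\mathcal O_{\widetilde X}\otimes_kQ$-algebras. It is flat over $\mathcal O_{\widetilde X}$, as a direct sum of sheaves that are invertible or zero. The next lemma is the source of the number $m$.

**Lemma 7.3.** For maximal $\tau$ put $R_\tau=k[\tau^\vee\cap K]\otimes_kQ$, a polynomial ring in $m+q$ variables. Then $E(U_\tau)$ is a f.g. $R_\tau$-module of projective dimension $\le m$.

*Proof.* **Step 1 ($E(U_\tau)$ is a semigroup ring).** We claim $E(U_\tau)=k[\Lambda]$ with $\Lambda=\mathbb Z^q\cap(\mathbb R^q_{\ge0}+\tau^\vee)$. If $v\in P_{\deg v}+\tau^\vee$ then $v\in\Lambda$. Conversely, if $v=p+s$ with $p\ge0$ and $s\in\tau^\vee\subset K_{\mathbb R}$, then $\deg_{\mathbb R}p=\deg_{\mathbb R}v$, so $p\in P_{\deg v}$.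

**Step 2 (finiteness over $R_\tau$).** The cone $\mathbb R^q_{\ge0}+\tau^\vee$ is generated by the $\varepsilon_i$ and the generators of $\tau^\vee\cap K$. Write $v\in\Lambda$ as a nonnegative real combination of these and subtract the integer parts of the coefficients. What remains is an element of $\Lambda$ in a bounded set, so one of finitely many. The subtracted part acts as a monomial of $R_\tau$. So $k[\Lambda]$ is f.g. over $R_\tau$.

**Step 3 (depth).** $\Lambda$ is the set of lattice points of a rational polyhedral cone, hence a normal affine semigroup, and it generates $\mathbb Z^q$. By Hochster's theorem the domain $k[\Lambda]$ is Cohen–Macaulay of dimension $q$. Being a f.g. domain over a field, all its maximal ideals have height $q$. Let $\mathfrak n\subset R_\tau$ be a maximal ideal in the support, $R=(R_\tau)_{\mathfrak n}$, $G=k[\Lambda]_{\mathfrak n}$, a nonzero ring finite over $R$. The primes of $G$ containing $\mathfrak nG$ are those lying over $\mathfrak n$; they are maximal, and come from maximal ideals of $k[\Lambda]$, so they have height $q$. In a Cohen–Macaulay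 ring the grade of a proper ideal equals its height, so $\operatorname{grade}(\mathfrak nG,G)=q$. Grade is read off from the Koszul homology of generators of $\mathfrak n$ on $G$, which does not change if $G$ is viewed as an $R$-module. Hence $\operatorname{depth}_RG=q$.

**Step 4 (conclusion).** Auslander–Buchsbaum gives $\operatorname{pdim}_RG=(m+q)-q=m$. For a f.g. module over a noetherian ring the projective dimension is the supremum of the local ones at maximal ideals, so $\operatorname{pdim}_{R_\tau}E(U_\tau)\le m$. $\square$

**Example 7.4.** In Example 6.1 with $\tau=\mathbb R_{\ge0}$, $\Lambda=\{v_1\ge0,\ v_1+2v_2\ge0\}$ is generated by $(1,0),(0,1),(2,-1)$. With $z=\chi^{(2,-1)}$ we get $E(U_\tau)=k[z,x_1,x_2]/(x_1^2-zx_2)$, of projective dimension $1=m$ over $R_\tau=k[z,x_1,x_2]$.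

## 8. Modules of sections with few syzygies

For a coherent sheaf $W$ on $\widetilde X$ let
$$M(W)=\bigoplus_{b\in C}H^0(\widetilde X,W\otimes L_b),$$
a $C$-graded $Q$-module. The first lemma carries out the Koszul argument of Section 4 with $L_b$ in place of $\mathcal O(b)$.

**Lemma 8.1.** If $H^i(\widetilde X,W\otimes L_b)=0$ for all $i>0$ and $b\in C$, and $M(W)$ is f.g., then $\operatorname{pdim}_QM(W)\le m$.

*Proof.* Let $\mathcal K_\bullet$ be the Koszul complex on $x_1,\dots,x_q$ with coefficients in $W\otimes E$. In degree $b$, its $i$-th term is $\bigoplus_{|I|=i}W\otimes L_{b-\sum_{j\in I}\beta_j}$.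

**Step 1 ($\mathcal K_\bullet$ is exact in degrees $>m$).** Let $U=U_\tau$ with $\tau$ maximal; these cover $\widetilde X$. By Lemma 7.3 there is a projective resolution $F_\bullet\to E(U)$ over $R_\tau=\mathcal O(U)\otimes_kQ$ of length $\le m$. All $F_i$ and $E(U)$ are flat over $\mathcal O(U)$, so $W(U)\otimes_{\mathcal O(U)}F_\bullet$ is still a resolution of $W(U)\otimes_{\mathcal O(U)}E(U)$. Its terms are direct summands of direct sums of copies of $W(U)\otimes_kQ$, hence flat over $Q$. So it computes Tor over $Q$, and
$$\mathcal H_i(\mathcal K_\bullet)(U)=\operatorname{Tor}^Q_i(W(U)\otimes_{\mathcal O(U)} E(U),k)=0\qquad(i>m).$$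

**Step 2 (passing to global sections).** The terms $\mathcal K_i$ have no higher cohomology, since cohomology commutes with direct sums. Let $\mathcal I_i=\operatorname{im}(\mathcal K_{i+1}\to\mathcal K_i)$. For $i\ge m$, exactness at $\mathcal K_{i+1}$ gives
$$0\to\mathcal I_{i+1}\to\mathcal K_{i+1}\to\mathcal I_i\to0 .$$
We have $\mathcal I_i=0$ for $i\ge q$. By descending induction, $H^j(\mathcal I_i)$ for $j>0$ sits between $H^j(\mathcal K_{i+1})=0$ and $H^{j+1}(\mathcal I_{i+1})=0$, so it vanishes for all $i\ge m$. Since $H^1(\mathcal I_{i+1})=0$, the map $\Gamma(\mathcal K_{i+1})\to\Gamma(\mathcal I_i)$ is surjective for all $i\ge m$. For $i>m$, the kernel of $\Gamma(\mathcal K_i)\to\Gamma(\mathcal K_{i-1})$ is $\Gamma(\mathcal I_i)$, which is the image of $\Gamma(\mathcal K_{i+1})$. So $\Gamma(\mathcal K_\bullet)$ is exact at every $i>m$.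

**Step 3 (conclusion).** $\Gamma(\mathcal K_\bullet)$ is the Koszul complex of $M(W)$, so $\operatorname{Tor}_i^Q(M(W),k)=0$ for $i>m$. As $M(W)$ is f.g. and the grading is positive, $M(W)$ has a minimal graded free resolution, whose $i$-th term has rank $\dim_k\operatorname{Tor}_i^Q(M(W),k)$. Its length is $\le m$. $\square$

The second lemma supplies the hypotheses, for all $b$ at once, together with a whole family of twists by $L_\gamma$ that we shall need in order to approximate every $\mathfrak b^lN$.

**Lemma 8.2.** Let $W_0$ be coherent and $H$ an ample line bundle on $\widetilde X$. For $j\gg0$, with $W_t:=W_0\otimes H^j\otimes L_\gamma^t$, the following hold for all $t\ge0$: $M(W_t)$ is f.g. over $Q$, $H^i(\widetilde X,W_t\otimes L_b)=0$ for all $i>0$ and all $b$, and $\operatorname{pdim}_QM(W_t)\le m$. Moreover there is $t_1\ge0$ with $M(W_t)=Q_\gamma^{t-t_1}M(W_{t_1})$ for all $t\ge t_1$. Here $Q_\gamma^s$ is the span of $s$-fold products, acting via $Q_\gamma\subseteq H^0(L_\gamma)$.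

*Proof.* **Step 1 (one coherent sheaf containing all twists).** By positivity $Q_\gamma$ is finite-dimensional, so $\mathcal P=\operatorname{Sym}_k(Q_\gamma)\otimes_kQ$ is noetherian. Since $L_\gamma$ is generated by $Q_\gamma$, $\bigoplus_{t\ge0}L_\gamma^t$ is a quotient of $\mathcal O\otimes\operatorname{Sym}(Q_\gamma)$. By Lemma 7.3, $E$ is locally f.g. over $\mathcal O\otimes Q$. So
$$\mathcal F=W_0\otimes\bigoplus_{t\ge0}L_\gamma^t\otimes E=\bigoplus_{t,b}W_0\otimes L_\gamma^t\otimes L_b$$
is locally f.g. over $\mathcal O\otimes\mathcal P$, i.e. it defines a coherent sheaf on $\widetilde X\times\operatorname{Spec}\mathcal P$.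

**Step 2 (Serre's theorem over $\mathcal P$).** The projection to $\operatorname{Spec}\mathcal P$ is projective and the pullback of $H$ is relatively ample. By Serre's theorem, for $j\gg0$ the twist of $\mathcal F$ by $H^j$ has no higher cohomology and its $H^0$ is f.g. over $\mathcal P$. The projection to $\widetilde X$ is affine and cohomology commutes with direct sums. So this says that $H^i(W_t\otimes L_b)=0$ for all $i>0$, $t\ge0$, $b$, and that $\bigoplus_tM(W_t)$ is f.g. over $\mathcal P$.

**Step 3 (behavior in $t$).** Elements of $\operatorname{Sym}_s$ raise $t$ by $s$, and elements of $Q$ do not change $t$. Let $f_1,\dots,f_a$ be generators homogeneous in $t$, of $t$-degrees $s_1,\dots,s_a$. Then $M(W_t)=\sum_{s_i\le t}\operatorname{Sym}_{t-s_i}Q\,f_i$. Each $\operatorname{Sym}_s$ is finite-dimensional, so $M(W_t)$ is f.g. over $Q$. Let $t_1\ge0$ be at least all $s_i$. For $t\ge t_1$ we have $\operatorname{Sym}_{t-s_i}=\operatorname{Sym}_{t-t_1}\operatorname{Sym}_{t_1-s_i}$, so $M(W_t)=\operatorname{Sym}_{t-t_1}M(W_{t_1})$. Here $\operatorname{Sym}_{t-t_1}$ acts through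 its image $Q_\gamma^{t-t_1}$ in $H^0(L_\gamma^{t-t_1})$.

**Step 4.** Now Lemma 8.1 applies to each $W_t$. $\square$

## 9. Modules without $y$-torsion: proof of Proposition 6.3

Let $N$ be f.g. with $y$ a nonzerodivisor, so $N\subseteq N_y$.

**Step 1 (from $N$ to a sheaf on $\widetilde X$).** We spread $N_y$ out over $\widetilde X$. The ring $Q_y=k[\mathbb Z^q]$ has a unit $\chi^v$ in every degree, because $\deg$ is surjective, and $(Q_y)_0=k[K]$. Multiplying homogeneous generators of $N_y$ by such units moves them to degree $0$. So $N^0:=(N_y)_0$ is a f.g. $k[K]$-module and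
$$(N_y)_b=N^0\otimes_{k[K]}k[\mathbb Z^q]_b\qquad\text{for all }b\in C .$$
Let $\iota:T\to\widetilde X$ be the inclusion. The quasi-coherent sheaf $\iota_*\widetilde{N^0}$ is the directed union of its coherent subsheaves, and $N^0$ is f.g. So some coherent subsheaf $W_0\subset\iota_*\widetilde{N^0}$ contains generators of $N^0$ over $T$, i.e. $W_0|_T=\widetilde{N^0}$. Let $H=\mathcal O(D)$ be ample with $D$ torus-invariant, so $H|_T=\mathcal O_T$. Take $j$, $W_t$, $t_1$ as in Lemma 8.2.

**Step 2 (the modules $M_t\subseteq N_y$).** We realize all section modules inside $N_y$. The map $W_0\to\iota_*\iota^*W_0$ is injective, hence so is the analogous map for any twist of $W_0$ by a line bundle. So for $P_b\ne\emptyset$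
$$H^0(W_t\otimes L_b)\hookrightarrow\Gamma(T,W_t\otimes L_b)=N^0\otimes_{k[K]}k[\mathbb Z^q]_{b+t\gamma}=(N_y)_{b+t\gamma}, \tag{9.1}$$
compatibly with all multiplications. Let $M_t\subseteq N_y$ be the graded submodule with $(M_t)_{b+t\gamma}=H^0(W_t\otimes L_b)$ for all $b\in C$. Then $M_t\cong M(W_t)(-t\gamma)$, so $M_t$ is f.g. and $\operatorname{pdim}_QM_t\le m$.

**Step 3 (comparison with $\mathfrak b$-powers).** We show
$$M_t\subseteq M_0,\qquad \mathfrak b^tM_0\subseteq M_t,\qquad M_t\subseteq\mathfrak b^{t-t_1}M_0\ \ (t\ge t_1). \tag{9.2}$$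
The first holds since $L_\gamma^tL_b\subseteq L_{b+t\gamma}$. For the second, let $z\in Q_\gamma^t$ and $f\in H^0(W_0\otimes H^j\otimes L_b)=(M_0)_b$. Then $zf\in H^0(W_0\otimes H^j\otimes L_\gamma^t\otimes L_b)=(M_t)_{b+t\gamma}$; and $\mathfrak b^t=Q\cdot Q_\gamma^t$, while $M_t$ is a $Q$-submodule. For the third, $M_t=Q_\gamma^{t-t_1}M_{t_1}\subseteq\mathfrak b^{t-t_1}M_0$ by Lemma 8.2 and the first inclusion.

**Step 4 ($M_0[1/y]=N_y$).** This says that $M_0$ is large enough. Let $f\in(N_y)_b$. After multiplying by a power of $y$ we may assume $b=\deg v$ with $v\in\mathbb N^q$, so $P_b\neq\emptyset$. Put $W=W_0\otimes H^j$; then $f\in\Gamma(T,W\otimes L_b)$. Let $\partial$ be the sum of the boundary divisors of $\widetilde X$, an effective Cartier divisor with complement $T$. By Hartshorne, *Algebraic Geometry*, Lemma II.5.14(b), applied to the canonical section of $\mathcal O(\partial)$, we get $f\in\Gamma(\widetilde X,W\otimes L_b\otimes\mathcal O(h\partial))$ for some $h\ge0$. It suffices to prove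
$$y^e\mathcal O(h\partial)\subseteq L_{e\deg y}\qquad\text{for }e\gg0, \tag{9.3}$$
because then $y^ef\in\Gamma(W\otimes L_bL_{e\deg y})\subseteq\Gamma(W\otimes L_{b+e\deg y})\subseteq M_0$.

Let $\tau$ be maximal with generators $e_l$, and $\mathbf 1=(1,\dots,1)$. On $U_\tau$ the left side of (9.3) is spanned by the $\chi^{e\mathbf 1+\kappa}$ with $\kappa\in K$ and $\langle e_l,\kappa\rangle\ge-h$ for all $l$. By (6.2) we need $e\mathbf 1+\kappa\in e\,p_\tau(\deg y)+\tau^\vee$, i.e.
$$e\,\delta_l+\langle e_l,\kappa\rangle\ge0\ \text{ for all }l,\qquad \delta_l=\langle e_l,\mathbf 1-p_\tau(\deg y)\rangle .$$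
Since $\mathbf 1\in P_{\deg y}\subseteq p_\tau(\deg y)+\tau^\vee$, we have $\delta_l\ge0$. Suppose $\delta_l=0$. All coordinates of $\mathbf 1$ are positive, so for all small $\kappa'\in K_{\mathbb R}$ we have $\mathbf 1\pm\kappa'\in P_{\deg y}\subseteq p_\tau(\deg y)+\tau^\vee$. Hence $\pm\langle e_l,\kappa'\rangle\ge0$. So $e_l$ vanishes on all small $\kappa'$, i.e. $e_l=0$, a contradiction. So all $\delta_l>0$. There are finitely many pairs $(\tau,l)$, and any $e\ge h/\min\delta_l$ works (any $e\ge0$ if there are no such pairs).

**Step 5 (moving into $N$).** $M_0$ is f.g. and $N[1/y]=N_y$, so $y^sM_0\subseteq N$ for some $s$. Put $N_0=y^sM_0$ and $N_0^{(t)}=y^sM_t$. Multiplication by $y^s$ is injective on $N_y$, so up to a shift these are isomorphic to $M_0$ and $M_t$. Thus $\operatorname{pdim}_QN_0^{(t)}\le m$, and (9.2) gives $N_0^{(t)}\subseteq N_0$ and $\mathfrak b^tN_0\subseteq N_0^{(t)}\subseteq\mathfrak b^{t-t_1}N_0$ for $t\ge t_1$. By Step 4, $N_0[1/y]=N_y\supseteq N$, so the f.g. module $N/N_0$ is killed by a power of $y$. This proves Proposition 6.3. $\square$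

## 10. Gluing approximations along extensions

Return to the setting of Definition 2.1 and put $d=d(\alpha)$.

**Choice of $\gamma$.** We want one $\gamma$ that serves all coordinate subspaces. Let $\sigma$ be relevant. The prime $(x_i:i\in\sigma)$ does not contain $B_\alpha$, so some monomial of degree $t\alpha$, $t\ge1$, involves only $x_i$ with $i\notin\sigma$. Thus $t\alpha\in A_\sigma$, and its polytope for $(Q,C)=(S_\sigma,A_\sigma)$ is nonempty. ($A_\sigma$ is generated by the degrees of the variables of $S_\sigma$, and the grading is positive via $\lambda_0$, so the setting of Section 6 applies.) Sufficiently divisible multiples satisfy $(*)$, and there are finitely many $\sigma$. So there is $h\ge1$ such that $\gamma=h\alpha$ lies in $A_\sigma$, has $P_\gamma\ne\emptyset$, and satisfies $(*)$ for $(S_\sigma,A_\sigma)$, for all relevant $\sigma$ simultaneously. Let $\mathfrak b=S\cdot S_\gamma$. The image of $\mathfrak b$ in $S_\sigma$ is the ideal generated by $(S_\sigma)_\gamma$, which is the ideal called $\mathfrak b$ in Section 6.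

**$\sqrt{\mathfrak b}=B_\alpha$.** We check that torsion has not changed. The inclusion $\subseteq$ is clear. Conversely let $x^v$ be a monomial of degree $t\alpha$, $t\ge1$; we show that a power of it lies in $\mathfrak b$. Replacing $x^v$ by its $h$-th power, we may assume $\deg x^v=t\gamma$. As $B_\alpha\ne0$, $\sigma=\emptyset$ is relevant and $(*)$ holds in $(S,A_\emptyset)$. Write $v/t\in P_\gamma$ as a convex combination of vertices of $P_\gamma$. A vertex $p$ with positive weight is some $p^J(\gamma)\in P_\gamma$, so $p\in\mathbb N^n$ and $\deg p=\gamma$. Its support lies in that of $v$. So $x^p\in S_\gamma$ divides a power of $x^v$.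

From now on "torsion" means $\mathfrak b$-torsion, which is the same as $B_\alpha$-torsion.

**Why naive gluing fails.** Let $0\to N_1\to N\to N_2\to0$ be exact and suppose we have $\mathfrak b$-isomorphisms $M_1\to N_1$, $M_2\to N_2$ with $\operatorname{pdim}M_i\le d$. Pulling back along $M_2\to N_2$ gives an extension of $M_2$ by $N_1$. To replace $N_1$ by $M_1$ we must lift its class from $\operatorname{Ext}^1(M_2,N_1)$ to $\operatorname{Ext}^1(M_2,M_1)$. This meets obstructions in $\operatorname{Ext}^1(M_2,\text{torsion})$ and $\operatorname{Ext}^2(M_2,\text{torsion})$. Such obstructions die after restriction to $\mathfrak b^lM_2$, $l\gg0$ (Lemma 10.2), but we have no control over $\operatorname{pdim}\mathfrak b^lM_2$. The remedy is to shrink $N_2$ to $\mathfrak b^lN_2$ *first*, and only then choose a model. So models must be available for all $\mathfrak b^lN$, which is why Proposition 6.3 produces a family in $t$.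

**Definition 10.1.** Let $\mathcal G$ be the class of f.g. graded $S$-modules $N$ such that for every $l\ge0$ there is a f.g. graded $M'$ with $\operatorname{pdim}_SM'\le d$ and a map $M'\to\mathfrak b^lN$ with torsion kernel and cokernel.

$\mathcal G$ is stable under degree shifts. For example, every f.g. torsion module $N$ is in $\mathcal G$: take $M'=0$ for every $l$.

**Lemma 10.2.** Let $N$ be f.g. and $Q'$ a torsion module. Every class in the graded $\operatorname{Ext}^i_S(N,Q')$ restricts to $0$ in $\operatorname{Ext}^i_S(\mathfrak b^lN,Q')$ for $l\gg0$.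

*Proof.* **Step 1 (forget the grading).** Computing with a resolution by f.g. graded free modules, ungraded Ext is the direct sum of its homogeneous parts. The graded (degree $0$) $\operatorname{Ext}^i(N,Q')$ is therefore a direct summand of it, naturally in $N$; the same holds for $\mathfrak b^lN$. So it suffices to prove the statement for ungraded Ext.

**Step 2 (a torsion injective resolution).** Let $I$ be an injective hull of $Q'$. We show that $I$ is torsion. Let $0\ne x\in I$ and let $\mathfrak p\in\operatorname{Ass}(Sx)$, say $\mathfrak p=\operatorname{ann}(x')$ with $x'\in Sx$. As $Q'\subseteq I$ is essential, $Sx'\cap Q'\ne0$, and every nonzero element of $Sx'\cong S/\mathfrak p$ has annihilator $\mathfrak p$. So $\mathfrak p$ annihilates exactly a nonzero element of the torsion module $Q'$; thus $\mathfrak p$ contains a power of $\mathfrak b$, and so $\mathfrak p\supseteq\mathfrak b$. All associated primes of the f.g. module $Sx$ contain $\mathfrak b$, hence $\sqrt{\operatorname{ann}(x)}\supseteq\mathfrak b$ and a power of $\mathfrak b$ kills $x$. The quotient $I/Q'$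 is again torsion, so iterating gives an injective resolution $I^\bullet$ of $Q'$ with torsion terms.

**Step 3 (restriction).** Represent the class by $f:N\to I^i$. Its image is f.g. and torsion, so it is killed by some $\mathfrak b^l$. Then $f(\mathfrak b^lN)=\mathfrak b^lf(N)=0$, so the restricted class is $0$; the same holds for all larger $l$. $\square$

**Lemma 10.3.** If $0\to N_1\to N\to N_2\to0$ is exact with f.g. terms and $N_1,N_2\in\mathcal G$, then $N\in\mathcal G$.

*Proof.* Fix $s\ge0$; we must find a model of $\mathfrak b^sN$.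

**Step 1 (set-up).** Let $N'=\mathfrak b^sN$, $N_1'=N_1\cap N'$, $N_2'=\mathfrak b^sN_2$. Then $0\to N_1'\to N'\to N_2'\to0$ is exact, with class $e\in\operatorname{Ext}^1(N_2',N_1')$. Since $N_1\in\mathcal G$, choose $M_1\to\mathfrak b^sN_1$ as in Definition 10.1, and let $\varphi:M_1\to N_1'$ be its composite with $\mathfrak b^sN_1\subseteq N_1'$. Its kernel is torsion. So is its cokernel, since $N_1'/\mathfrak b^sN_1\subseteq N_1/\mathfrak b^sN_1$ is torsion.

**Step 2 (lifting the class after shrinking $N_2'$).** We use the exact sequences, natural in the first argument,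
$$\operatorname{Ext}^1(\cdot,\operatorname{im}\varphi)\to\operatorname{Ext}^1(\cdot,N_1')\to\operatorname{Ext}^1(\cdot,\operatorname{coker}\varphi),\qquad \operatorname{Ext}^1(\cdot,M_1)\to\operatorname{Ext}^1(\cdot,\operatorname{im}\varphi)\to\operatorname{Ext}^2(\cdot,\ker\varphi).$$
By Lemma 10.2, the image of $e$ in $\operatorname{Ext}^1(N_2',\operatorname{coker}\varphi)$ dies on some $\mathfrak b^{l_1}N_2'$, so $e|_{\mathfrak b^{l_1}N_2'}$ lifts to $e'\in\operatorname{Ext}^1(\mathfrak b^{l_1}N_2',\operatorname{im}\varphi)$. Again by Lemma 10.2, the image of $e'$ in $\operatorname{Ext}^2(\mathfrak b^{l_1}N'_2,\ker\varphi)$ dies on $\mathfrak b^lN_2'$ for some $l\ge l_1$, so $e'|_{\mathfrak b^lN_2'}$ lifts to a class in $\operatorname{Ext}^1(\mathfrak b^lN_2',M_1)$. This class is an extension $0\to M_1\to P\to\mathfrak b^lN_2'\to0$, and it comes with a map to the extension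
$$0\to N_1'\to N'\times_{N_2'}\mathfrak b^lN_2'\to\mathfrak b^lN_2'\to0$$
which is $\varphi$ on the left and the identity on the right.

**Step 3 ($P\to N'$ is a $\mathfrak b$-isomorphism).** By the snake lemma $P\to N'\times_{N_2'}\mathfrak b^lN_2'$ has kernel $\ker\varphi$ and cokernel $\operatorname{coker}\varphi$, both torsion. The inclusion $N'\times_{N_2'}\mathfrak b^lN_2'\subseteq N'$ has torsion quotient $N_2'/\mathfrak b^lN_2'$. So the composite $P\to N'$ has torsion kernel and cokernel.

**Step 4 (now choose the model of $N_2$).** As $N_2\in\mathcal G$, choose $M_2\to\mathfrak b^{l+s}N_2=\mathfrak b^lN_2'$ with $M_2$ f.g., $\operatorname{pdim}M_2\le d$ and torsion kernel and cokernel. Let $M'=P\times_{\mathfrak b^lN_2'}M_2$. Since $P\to\mathfrak b^lN_2'$ is surjective with kernel $M_1$, the sequence $0\to M_1\to M'\to M_2\to0$ is exact. So $M'$ is f.g. and $\operatorname{pdim}M'\le d$. The kernel of $M'\to P$ is that of $M_2\to\mathfrak b^lN_2'$. The image of $M'\to P$ is the preimage of the image of $M_2$, so the cokernels also agree. Hence $M'\to P\to N'=\mathfrak b^sN$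 has torsion kernel and cokernel. $\square$

## 11. Induction over coordinate subspaces: proof of Theorems B and A

**Proposition 11.1.** For every $\sigma\subseteq[n]$, every f.g. $A$-graded $S_\sigma$-module $N$ is in $\mathcal G$.

*Proof.* Descending induction on $|\sigma|$: the statement for $\sigma$ uses only the statements for $\sigma\cup\{i\}$, $i\notin\sigma$ (none if $\sigma=[n]$).

**Step 1 ($\sigma$ not relevant).** Then $\mathfrak b\subseteq B_\alpha\subseteq(x_i:i\in\sigma)$, so $\mathfrak bN=0$ and $N$ is torsion. The module $M'=0$ works for every $l$.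

**Step 2 ($\sigma$ relevant: reduction to degrees in $A_\sigma$).** We prepare for Proposition 6.3, whose grading group is generated by the degrees of the variables. Since the variables of $S_\sigma$ have degrees in $A_\sigma$, $N$ is the direct sum of its parts with degrees in the cosets of $A_\sigma$ in $A$. Only finitely many of these are nonzero, because $N$ is f.g. By Lemma 10.3 and stability under shifts we may assume that all degrees of $N$ lie in $A_\sigma$.

**Step 3 (splitting off $y$-torsion).** Let $y=\prod_{i\notin\sigma}x_i$ (with $y=1$ if $\sigma=[n]$), let $\Gamma_y(N)$ be the submodule of elements killed by powers of $y$, and let $\bar N=N/\Gamma_y(N)$. Then $y$ is a nonzerodivisor on $\bar N$. Apply Proposition 6.3 to $\bar N$ with $Q=S_\sigma$, $C=A_\sigma$, obtaining $t_1$, $N_0\subseteq\bar N$ and $N_0^{(t)}$. So $N$ is built by extensions from $\Gamma_y(N)$, $N_0$ and $\bar N/N_0$.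

**Step 4 ($N_0\in\mathcal G$).** Here the bound $d(\alpha)$ appears. By change of rings, with $\operatorname{pdim}_SS_\sigma=|\sigma|$,
$$\operatorname{pdim}_SN_0^{(t)}\le\operatorname{pdim}_{S_\sigma}N_0^{(t)}+|\sigma|\le(n-|\sigma|-\operatorname{rank}A_\sigma)+|\sigma|=n-\operatorname{rank}A_\sigma\le d .$$
For given $l$ take $t=l+t_1$. Then $\mathfrak b^tN_0\subseteq N_0^{(t)}\subseteq\mathfrak b^lN_0$, so the inclusion $N_0^{(t)}\to\mathfrak b^lN_0$ has torsion cokernel.

**Step 5 ($\Gamma_y(N)$ and $\bar N/N_0$ are in $\mathcal G$).** Here the induction hypothesis is used. If $\sigma=[n]$ both are $0$. Otherwise let $L$ be either of them. It is f.g. and killed by a power $y^e=z_1\cdots z_c$ with $z_k\in\{x_i:i\notin\sigma\}$. In the filtration $L\supseteq z_1L\supseteq z_1z_2L\supseteq\dots\supseteq z_1\cdots z_cL=0$, the quotient $z_1\cdots z_kL/z_1\cdots z_{k+1}L$ is f.g. graded and killed by $z_{k+1}$. So it is a module over some $S_{\sigma\cup\{i\}}$ with $i\notin\sigma$. These quotients are in $\mathcal G$ by induction, and Lemma 10.3 gives $L\in\mathcal G$.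

**Step 6 (assembly).** By Lemma 10.3 for $0\to N_0\to\bar N\to\bar N/N_0\to0$, $\bar N\in\mathcal G$. By Lemma 10.3 for $0\to\Gamma_y(N)\to N\to\bar N\to0$, $N\in\mathcal G$. $\square$

**Proof of Theorem B.** Apply Proposition 11.1 with $\sigma=\emptyset$ and use the definition of $\mathcal G$ with $l=0$: there is a f.g. graded $M'$ with $\operatorname{pdim}_SM'\le d(\alpha)$ and a map $M'\to N$ with $B_\alpha$-torsion kernel and cokernel. $\square$

**Proof of Theorem A.** Combine Theorem B with Section 5. $\square$

So the statement asked about in Section 2 is true for every simplicial projective toric variety $X$ and every f.g. $M$.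

## 12. Sharpness, and the excess of non-simplicial cones

We use one fact. Over a regular ring, a f.g. module $L\ne0$ satisfies
$$\operatorname{pdim}L\ge\operatorname{ht}\mathfrak p\quad\text{for every minimal prime }\mathfrak p\text{ of its support}, \tag{12.1}$$
because $L_{\mathfrak p}$ is a nonzero module of finite length over a regular local ring of dimension $\operatorname{ht}\mathfrak p$, so $\operatorname{pdim}L\ge\operatorname{pdim}L_{\mathfrak p}=\operatorname{ht}\mathfrak p$ by Auslander–Buchsbaum.

**Proof of Theorem C(1).** We exhibit $N$ all of whose models have $\operatorname{pdim}\ge d(\alpha)$. Let $\sigma$ be relevant and $y=\prod_{i\notin\sigma}x_i$. Let $N$ be the image of $S\to S_\sigma\to k[A_\sigma]$, $x_i\mapsto\chi^{\beta_i}$ ($i\notin\sigma$), a cyclic $A$-graded module. Inverting $y$ inverts all $\chi^{\beta_i}$, $i\notin\sigma$, which generate the group $A_\sigma$; so $N_y=k[A_\sigma]$. Choosing a splitting of $A_\sigma$ into a free part and a finite group, $k[A_\sigma]$ is finite and free over a Laurent polynomial ring in $\operatorname{rank}A_\sigma$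 variables. Its minimal primes contract to $0$ by flatness, so its support has pure dimension $\operatorname{rank}A_\sigma$. In $\operatorname{Spec}S_y$, of dimension $n$, the minimal primes of this support have height $n-\operatorname{rank}A_\sigma$.

As $\sigma$ is relevant, a monomial in the $x_i$, $i\notin\sigma$, lies in $B_\alpha$; it divides a power of $y$, and $B_\alpha$ is radical, so $y\in B_\alpha$. If $M'\to N$ has $B_\alpha$-torsion kernel and cokernel, these vanish after inverting $y$, so $M'_y\cong N_y$. By (12.1), $\operatorname{pdim}M'\ge\operatorname{pdim}M'_y\ge n-\operatorname{rank}A_\sigma$. Choosing $\sigma$ to attain the maximum gives $\operatorname{pdim}M'\ge d(\alpha)$. $\square$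

**Proof of Theorem C(2).** Let $X$ be as in Theorem A, $A=\operatorname{Cl}(X)$, $m=\dim X$.

**Step 1 (a module whose sheaf is a point of the torus).** Let $M$ be the image of $S\to k[A]$, $x_\rho\mapsto\chi^{\beta_\rho}$. For a maximal cone $\mu$, $(M_{x^{\hat\mu}})_0\subseteq k[A]_0=k$ is the image of $\mathcal O(U_\mu)=k[\mu^\vee\cap K]$ under $\chi^\kappa\mapsto1$, because a Laurent monomial of degree $0$ maps to $\chi^0=1$. So $\widetilde M$ is the quotient of $\mathcal O_X$ that is the structure sheaf $\mathcal O_p$ of the identity $p$ of the torus.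

**Step 2 (any model is long).** Suppose $M'$ is f.g. with $\widetilde{M'}\cong\mathcal O_p$, and let $y=\prod_\rho x_\rho$. Then $(M'_y)_0=\Gamma(T_X,\widetilde{M'})=k(p)$, where $T_X=\operatorname{Spec}k[K]$ is the torus of $X$. Since $S_y=k[\mathbb Z^n]$ has units in every degree, $M'_y=k(p)\otimes_{k[K]}k[\mathbb Z^n]$. If $\kappa_1,\dots,\kappa_m$ is a basis of $K$, then $k(p)=k[K]/(\chi^{\kappa_1}-1,\dots,\chi^{\kappa_m}-1)$ is a quotient by a regular sequence. As $k[\mathbb Z^n]$ is free over $k[K]$ (on coset representatives), $M'_y$ is $k[\mathbb Z^n]$ modulo a proper ideal generated by a regular sequence of length $m$. So its support has pure codimension $m$, and by (12.1) $\operatorname{pdim}M'\ge\operatorname{pdim}M'_y\ge m$. $\square$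

**Proof of Theorem C(3).** Steps 1 and 2 of Section 5 used only that $X$ is projective, so the grading is positive and $B=B_\alpha$ for an ample Cartier class $\alpha$. As in Step 3 there, a set $\sigma$ is relevant iff it is contained in the set of rays of a cone of $\Sigma$. For such $\sigma$, $A/A_\sigma=\operatorname{coker}(K\to\mathbb Z^\sigma)$ has rank $|\sigma|-\dim\operatorname{span}(u_\rho:\rho\in\sigma)$. Since $n-\operatorname{rank}A=\dim X$,
$$n-\operatorname{rank}A_\sigma=\dim X+|\sigma|-\dim\operatorname{span}(u_\rho:\rho\in\sigma).$$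
Adding a ray to $\sigma$ raises $|\sigma|$ by $1$ and the dimension of the span by at most $1$, so the right side does not decrease when $\sigma$ is enlarged to the full ray set of a cone containing it. Hence
$$d(\alpha)=\dim X+\max_{\sigma\in\Sigma}(|\sigma(1)|-\dim\sigma).$$
By Theorem B every f.g. $M$ has a model $M'\to M$ up to $B$-torsion with $\operatorname{pdim}M'\le d(\alpha)$, and by part (1) this bound is optimal. Each difference $|\sigma(1)|-\dim\sigma$ is $\ge0$, with equality iff $\sigma$ is simplicial. So the bound equals $\dim X$ iff $X$ is simplicial. $\square$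

**Example 12.1.** Let $X$ be the toric threefold of the square pyramid $|m_1|\le m_3$, $|m_2|\le m_3$, $m_3\le1$. Its rays are $(1,0,1),(-1,0,1),(0,1,1),(0,-1,1),(0,0,-1)$. The apex $0$ gives a maximal cone with the first four rays, of dimension $3$. Each of the four base vertices $(\pm1,\pm1,1)$ lies on exactly three facets, so all other cones are simplicial. The maximal excess is $4-3=1$, so the optimal bound up to $B$-torsion is $4=\dim X+1$. Directly: $n=5$, and for $\sigma$ the first four rays $A_\sigma$ is generated by the degree of one variable, which has infinite order by positivity. So $n-\operatorname{rank}A_\sigma=5-1=4$.
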